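# Zariski density in the components $\mathcal X_d(\mathsf{SO}(n,n+1))$

## 1. Every representation below the top degree is Zariski dense

Let $S$ be a closed orientable surface of genus $g\ge 2$, let $\Gamma=\pi_1(S)$, fix a Riemann surface structure $X$ on $S$ with canonical bundle $K$, and let $n\ge 2$.

**Theorem 1.** If $0<d<n(2g-2)$, then every representation $\rho\in\mathcal X_d(\mathsf{SO}(n,n+1))$ is Zariski dense: the Zariski closure of $\rho(\Gamma)$ is $\mathsf{SO}(n,n+1)$.

Here, for $0<d\le n(2g-2)$, $\mathcal X_d(\mathsf{SO}(n,n+1))$ is the set of conjugacy classes of reductive representations $\rho:\Gamma\to\mathsf{SO}(n,n+1)$ whose Higgs bundle $(V,W,\eta)$ on $X$ is built as follows from a tuple $(M,\mu,\nu,q_2,q_4,\dots,q_{2n-2})$. The line bundle $M$ is holomorphic of degree $d$, and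
$$0\ne\mu\in H^0(M^{-1}K^n),\qquad \nu\in H^0(MK^n),\qquad q_{2j}\in H^0(K^{2j}).$$
The bundles are
$$V=K^{n-1}\oplus K^{n-3}\oplus\cdots\oplus K^{1-n},\qquad W=M\oplus K^{n-2}\oplus K^{n-4}\oplus\cdots\oplus K^{2-n}\oplus M^{-1},$$
with the orthogonal structures $Q_V,Q_W$ given by the natural pairings $K^j\otimes K^{-j}\to\mathcal O$ and $M\otimes M^{-1}\to\mathcal O$. The map $\eta:V\to W\otimes K$ is
$$\eta=\begin{pmatrix}0&0&\cdots&0&\nu\\ 1&0&\cdots&0&q_{2n-2}\\ 0&1&\ddots&\vdots&q_{2n-4}\\ \vdots&&\ddots&0&\vdots\\ 0&\cdots&0&1&q_2\\ 0&0&\cdots&0&\mu\end{pmatrix},$$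
with rows indexed by the summands of $W$, columns by those of $V$, and each $1$ the identity map $K^j\to K^{j-1}\otimes K$.

Theorem 1 is the affirmative answer, for all $n\ge2$ and $g\ge2$, to a conjecture from Brian Collier, "SO(n,n+1)-surface group representations and their Higgs bundles", arXiv:1710.01287 (2017). Let us unpack it.

*Where Higgs bundles come in.* The nonabelian Hodge correspondence identifies the character variety $\mathcal X(\mathsf{SO}(n,n+1))$ of conjugacy classes of reductive representations with the moduli space of polystable $\mathsf{SO}(n,n+1)$-Higgs bundles on $X$. Such an object is a triple $(V,W,\eta)$: holomorphic orthogonal bundles of ranks $n$ and $n+1$ with $\det V\cong\det W$, and $\eta\in H^0(\mathrm{Hom}(V,W)\otimes K)$. Two tuples give isomorphic Higgs bundles exactly when their $q_{2j}$ agree and some isomorphism of line bundles carries $(\mu,\nu)$ to $(\mu',\nu')$. For fixed $M$, this identifies $(\mu,\nu)$ with $(\lambda\mu,\lambda^{-1}\nu)$ for $\lambda\in\mathbb C^*$.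

*What $\mathcal X_d$ is.* We may quote that $\mathcal X_d(\mathsf{SO}(n,n+1))$ is a smooth connected component of the character variety, diffeomorphic to $F\times\bigoplus_{j=1}^{n-1}H^0(K^{2j})$, where $F$ is the total space of a vector bundle of rank $d+(2n-1)(g-1)$ over $\mathrm{Sym}^{n(2g-2)-d}(X)$. We shall not use this, but the symmetric product is a good hint. The nonzero section $\mu$ has a divisor of zeros of degree
$$\deg(M^{-1}K^n)=n(2g-2)-d, \tag{1}$$
and this divisor is nonempty exactly when $d<n(2g-2)$. At $d=n(2g-2)$ the component is the Hitchin component, which does contain non-dense representations. So the theorem should be read as: *a zero of $\mu$ forces the holonomy to be as large as possible.*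

*What Zariski dense means.* A subgroup $\Delta$ of an algebraic group $G$ is Zariski dense if every polynomial in the matrix entries that vanishes on $\Delta$ vanishes on $G$. For example, $\mathsf{SO}_0(n,n+1)$ is Zariski dense in $\mathsf{SO}(n,n+1)$. An example of failure: the image of $\mathrm{Sym}^{2n}:\mathsf{SL}(2,\mathbb C)\to\mathsf{SO}(2n+1,\mathbb C)$ is closed of dimension $3$, so for $n\ge2$ it is not dense in a group of dimension $n(2n+1)\ge10$. Note that this image acts irreducibly on $\mathbb C^{2n+1}$, so irreducibility is strictly weaker than density.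

## 2. A grading, a chain, and two companion theorems

Put $N=2n+1$, and assemble $V$ and $W$ into
$$E=V\oplus W=\bigoplus_{k=-n}^{n}E_k,\qquad E_n=M,\quad E_{-n}=M^{-1},\quad E_k=K^k\ \ (|k|<n).$$
The summands of $V$ have labels $n-1,n-3,\dots,1-n$, those of $W$ have labels $n,n-2,\dots,-n$, and each label occurs once. The bundle $M$ always has *label* $n$, although its degree is $d$. Put $Q=Q_V\oplus(-Q_W)$. It pairs $E_k$ with $E_{-k}$: it is $\varepsilon_k$ times the natural pairing, where $\varepsilon_k=1$ if $k\equiv n-1$ mod $2$ and $\varepsilon_k=-1$ otherwise.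

**Definition (grading).** Let $\xi\in H^0(\mathfrak{so}(E))$ act on $E_k$ as multiplication by $k$, and let $\mathfrak{so}(E)_k$ be the subbundle of those $A$ with $[\xi,A]=kA$. Then $\mathfrak{so}(E)=\bigoplus_k\mathfrak{so}(E)_k$, and $\mathfrak{so}(E)_k$ maps $E_j$ to $E_{j+k}$.

*Example.* For $n=2$ the fibre of $\mathfrak{so}(E)$ is $\mathfrak{so}(5,\mathbb C)$, of dimension $10$. The pieces of degree $0,\pm1,\pm2,\pm3$ have dimensions $2,2,1,1$, and $2+2(2+1+1)=10$. Degree $4$ is absent: it would be a map $E_{-2}\to E_2$ skew for the pairing of these two lines, hence $0$.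

Now let $\Phi=\eta+\eta^T$, where $\eta^T:W\to V\otimes K$ is defined by $Q_V(v,\eta^Tw)=Q_W(\eta v,w)$. Then $Q(\Phi v,w)+Q(v,\Phi w)=-Q_W(\eta v,w)+Q_V(v,\eta^Tw)=0$, so $\Phi\in H^0(\mathfrak{so}(E)\otimes K)$. An entry $E_j\to E_lK$ of $\eta$ produces the entry $E_{-l}\to E_{-j}K$ of $\eta^T$ with the same coefficient. Hence:

- the $1$'s give $E_k\to E_{k-1}K$ for $k=n-1,n-3,\dots,3-n$, and their adjoints give it for $k=n-2,n-4,\dots,2-n$; together these are all $k$ with $2-n\le k\le n-1$;
- $\mu$ gives $E_{1-n}\to E_{-n}K$ and $E_n\to E_{n-1}K$;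
- $q_{2j}$ gives $E_{1-n}\to E_{2j-n}K$ and $E_{n-2j}\to E_{n-1}K$, of degree $2j-1>0$;
- $\nu$ gives $E_{1-n}\to E_nK$ and $E_{-n}\to E_{n-1}K$, of degree $2n-1>0$.

Therefore
$$\Phi=\varphi+\Psi,\qquad \varphi\in H^0(\mathfrak{so}(E)_{-1}\otimes K),\qquad \Psi\in\bigoplus_{k\ge0}H^0(\mathfrak{so}(E)_k\otimes K), \tag{2}$$
where $\varphi$ is the chain
$$M\xrightarrow{\ \mu\ }K^{n-1}\xrightarrow{\ 1\ }K^{n-2}\xrightarrow{\ 1\ }\cdots\xrightarrow{\ 1\ }K^{1-n}\xrightarrow{\ \mu\ }M^{-1}$$
(each arrow is twisted by $K$). For $n=2$, in the order $M,K,\mathcal O,K^{-1},M^{-1}$,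
$$\varphi=\begin{pmatrix}0&0&0&0&0\\ \mu&0&0&0&0\\ 0&1&0&0&0\\ 0&0&1&0&0\\ 0&0&0&\mu&0\end{pmatrix},\qquad \Psi=\begin{pmatrix}0&0&0&\nu&0\\ 0&0&q_2&0&\nu\\ 0&0&0&q_2&0\\ 0&0&0&0&0\\ 0&0&0&0&0\end{pmatrix}.$$

(The form $Q$ is no real choice. If a form pairs $E_k$ with $E_{-k}$ by $c_k$ times the natural pairing, then $\varphi$ is skew for it only if $c_{k-1}=-c_k$ for all $k$, so the form is a multiple of $Q$.)

**Theorem 2.** Let $0<d<n(2g-2)$ and $0\ne\mu\in H^0(M^{-1}K^n)$. Let $\varphi$ be the chain above, and let $\Psi\in\bigoplus_{k\ge0}H^0(\mathfrak{so}(E)_k\otimes K)$ be arbitrary. Then $(E,\varphi+\Psi)$ is a stable Higgs bundle. The corresponding representation $\Gamma\to\mathsf{SO}(2n+1,\mathbb C)$, and its restriction to any finite index subgroup, is Zariski dense in $\mathsf{SO}(2n+1,\mathbb C)$.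

**Theorem 3.** For $0<d\le n(2g-2)$, all elements of $\mathcal X_d(\mathsf{SO}(n,n+1))$ are Zariski dense if and only if $d<n(2g-2)$. For the chains $(E,\varphi)$ themselves ($\nu=0$, $q=0$), the representation is Zariski dense if and only if $\mu$ has a zero.

**Proof that Theorem 2 implies Theorem 1.** By (2), the Higgs bundles of $\mathcal X_d$ are among those of Theorem 2. The harmonic metric of the polystable $\mathsf{SO}(n,n+1)$-Higgs bundle is a harmonic metric on $(E,\Phi)$, and its flat connection has holonomy $\rho$. So the Zariski closure of $\rho(\Gamma)$ in $\mathsf{GL}(N,\mathbb C)$ is conjugate to $\mathsf{SO}(N,\mathbb C)$. It lies in the connected group $\mathsf{SO}(N,\mathbb C)$ that complexifies $\mathsf{SO}(n,n+1)$; having the same dimension, it equals that group. Hence a real polynomial vanishing on $\rho(\Gamma)$ vanishes on $\mathsf{SO}(N,\mathbb C)$, and in particular on $\mathsf{SO}(n,n+1)$. $\square$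

From now on everything is about Theorem 2.

## 3. Parallel tensors are holomorphic tensors killed by the Higgs field

We need to compute a Zariski closure without being able to solve the flatness equation. The route is through invariant tensors: a reductive group is determined by its invariant tensors, and for a harmonic bundle these can be read off holomorphically.

**Definition (harmonic metric).** A hermitian metric $h$ on a Higgs bundle $(E,\Phi)$ is harmonic if $D=\partial_h+\bar\partial_E+\Phi+\Phi^*$ is flat, where $\partial_h+\bar\partial_E$ is the Chern connection of $h$ and $\Phi^*$ is the $h$-adjoint of $\Phi$.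

*Example.* On a line bundle of degree $0$ with Higgs field a holomorphic $1$-form $\alpha$, the commutators vanish, so $h$ is harmonic exactly when its Chern connection is flat, and then $D=\partial_h+\bar\partial+\alpha+\bar\alpha$.

We use two theorems as black boxes.

**(F1)** (Hitchin, Simpson) A stable Higgs bundle of degree $0$ on a compact Riemann surface carries a harmonic metric, unique up to scale.

**(F2)** (Corlette, Simpson) A flat bundle with a harmonic metric has semisimple holonomy.

**Lemma 1.** Let $(E,\Phi,h)$ be a harmonic bundle on a compact connected Riemann surface and $s$ a smooth section of $E$. Then $Ds=0$ if and only if $\bar\partial_Es=0$ and $\Phi s=0$.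

**Proof.** In both directions we show that $|s|^2$ is subharmonic. On a compact connected surface it is then constant, and the terms in its Laplacian vanish.

In a local coordinate write $\Phi=A\,dz$, $\Phi^*=A^*d\bar z$, and let $\nabla_z,\nabla_{\bar z}$ be the components of the Chern connection. The $(1,1)$ part of flatness says $F_h=-(\Phi\wedge\Phi^*+\Phi^*\wedge\Phi)=-[A,A^*]\,dz\wedge d\bar z$, that is, $\nabla_z\nabla_{\bar z}-\nabla_{\bar z}\nabla_z=-[A,A^*]$. Also $\partial_z\langle s,t\rangle=\langle\nabla_zs,t\rangle+\langle s,\nabla_{\bar z}t\rangle$, and similarly with $z,\bar z$ exchanged.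

Suppose $\nabla_{\bar z}s=0$ and $As=0$. Then $\partial_z|s|^2=\langle\nabla_zs,s\rangle$, and $\nabla_{\bar z}\nabla_zs=\nabla_z\nabla_{\bar z}s+[A,A^*]s=AA^*s$. So
$$\partial_{\bar z}\partial_z|s|^2=\langle AA^*s,s\rangle+\langle\nabla_zs,\nabla_zs\rangle=|A^*s|^2+|\nabla_zs|^2\ge0 .$$
Hence $A^*s=0$ and $\nabla_zs=0$ everywhere. All four terms of $Ds$ vanish.

Suppose $Ds=0$, that is, $\nabla_zs=-As$ and $\nabla_{\bar z}s=-A^*s$. Then $\partial_z|s|^2=-\langle As,s\rangle-\langle s,A^*s\rangle=-2\langle As,s\rangle$. Since $A$ is holomorphic,
$$\partial_{\bar z}\partial_z|s|^2=-2\langle A\nabla_{\bar z}s,s\rangle-2\langle As,\nabla_zs\rangle=2\bigl(|A^*s|^2+|As|^2\bigr)\ge0 .$$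
Hence $As=A^*s=0$. So $\Phi s=0$ and $\nabla_{\bar z}s=-A^*s=0$. $\square$

For $a,b\ge0$ let $T^{a,b}(E)=E^{\otimes a}\otimes(E^*)^{\otimes b}$. With the induced metric and with $\Phi$ acting as a derivation (on $E^*$ by $(\Phi\lambda)(u)=-\lambda(\Phi u)$), it is again a harmonic bundle, and its flat connection is the one induced by $D$. Fix a point $x$ and let $H\subset\mathsf{GL}(E_x)$ be the Zariski closure of the holonomy group of $D$ at $x$. Flat sections correspond, by evaluation at $x$, to vectors fixed by the holonomy. Fixing a given vector is a polynomial condition, so these are the vectors fixed by $H$. With Lemma 1, evaluation at $x$ gives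
$$S^{a,b}_\Phi:=\{s\in H^0(T^{a,b}(E)):\Phi s=0\}\ \xrightarrow{\ \cong\ }\ T^{a,b}(E_x)^H . \tag{3}$$
*Example.* The form $Q$ is a holomorphic section of $T^{0,2}(E)$, and $\Phi Q=0$ says exactly that $\Phi$ is skew. By (3), $H$ preserves $Q_x$.

**Lemma 2** (cf. Deligne–Milne, *Hodge cycles on abelian varieties*, LNM 900, Prop. 3.1). A reductive algebraic subgroup $H\subset\mathsf{GL}(E_x)$ is exactly the subgroup fixing all elements of all $T^{a,b}(E_x)^H$.

**Proof.** Clearly $H$ fixes them. For the converse, Chevalley's theorem provides a representation $R$ of $\mathsf{GL}(E_x)$ and a line $L=\mathbb C\ell\subset R$ whose stabilizer is $H$. As $H$ is reductive, $L$ has an $H$-stable complement $C$. Let $\ell^*\in R^*$ vanish on $C$ with $\ell^*(\ell)=1$. The element $\ell\otimes\ell^*\in R\otimes R^*$ is the projection onto $L$ along $C$, so $H$ fixes it. If $g\in\mathsf{GL}(E_x)$ fixes it, then $g$ preserves its image $L$, so $g\in H$.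

It remains to embed $R\otimes R^*$ equivariantly in a finite direct sum of spaces $T^{a,b}(E_x)$. The components of $\ell\otimes\ell^*$ are then $H$-fixed tensors, and an element fixing all of them lies in $H$. Any finite-dimensional representation $P$ embeds, by matrix coefficients, in a finite sum of copies of the coordinate ring $\mathcal O(\mathsf{GL}_N)$ with $(g\cdot f)(a)=f(ag)$. The entries of a fixed row of $a$ span a copy of the standard representation. So homogeneous polynomials of degree $m$ in the entries form $\mathrm{Sym}^m$ of a sum of $N$ standard representations, which in characteristic $0$ lies in a sum of copies of $E_x^{\otimes m}$. A general element of $\mathcal O(\mathsf{GL}_N)$ is such a polynomial (possibly inhomogeneous) divided by a power of the determinant, and $\det^{-r}$ is a line in $(E_x^*)^{\otimes Nr}$. $\square$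

## 4. Stability from the label filtration, and the case $n=1$ by hand

**Lemma 3.** Let $\Phi=\varphi+\Psi$ be as in Theorem 2, with only $d>0$ and $\mu\ne0$ assumed. Then $(E,\Phi)$ is stable, and so is its pull-back to every connected finite étale cover of $X$.

**Proof.** We replace an invariant subsheaf by its lowest terms, which are invariant under $\varphi$ alone. Note $\deg E=0$. Let $0\ne F\subsetneq E$ be a $\Phi$-invariant saturated subsheaf. Put $E_{\ge k}=\bigoplus_{j\ge k}E_j$, and let $F_k\subset E_k$ be the image of $F\cap E_{\ge k}$ under projection to $E_k$. Since $F_k\cong(F\cap E_{\ge k})/(F\cap E_{\ge k+1})$, we have $\operatorname{rk}F=\sum_k\operatorname{rk}F_k$ and $\deg F=\sum_k\deg F_k$.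

Let $f\in F\cap E_{\ge k}$ have $E_k$-component $f_k$. By (2), $\Psi$ does not lower labels and $\varphi$ lowers them by exactly $1$. So $\Phi f$ has no components in labels $<k-1$, and its component in label $k-1$ is $\varphi f_k$. As $\Phi f\in F\otimes K$, this shows $\varphi(F_k)\subset F_{k-1}\otimes K$. For $k>-n$ the map $\varphi:E_k\to E_{k-1}K$ is a nonzero map of line bundles, hence injective on sheaves. So $F_k\ne0$ implies $F_{k-1}\ne0$, and $\{k:F_k\ne0\}=\{-n,\dots,m\}$ for some $m$. Since $\operatorname{rk}F<N$, we have $m\le n-1$. A nonzero subsheaf of a line bundle has at most its degree, so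
$$\deg F\le\sum_{k=-n}^m\deg E_k=-d+(2g-2)\sum_{k=1-n}^mk=-d+(g-1)(m+n)(m+1-n)\le-d<0 .$$
On a connected étale cover, $K$ pulls back to the canonical bundle, the maps stay nonzero, and all degrees are multiplied by the degree of the cover. The same argument applies. $\square$

**Corollary 4.** For $\Phi$ as in Lemma 3, on $X$ or on a connected finite étale cover, the holonomy of $(E,\Phi)$ is irreducible. Its Zariski closure $H$ at $x$ is reductive and contained in $\mathsf{SO}(E_x,Q)$.

**Proof.** By Lemma 1 for $\mathrm{End}\,E$, the flat endomorphisms are the holomorphic endomorphisms $\psi$ commuting with $\Phi$. These are scalars. The characteristic polynomial of $\psi$ has holomorphic, hence constant, coefficients, so for some $\lambda$ the map $\psi-\lambda$ has nonzero kernel. If $\psi\ne\lambda$, then $\ker(\psi-\lambda)$ is a proper nonzero saturated invariant subsheaf, of negative degree. So the image of $\psi-\lambda$ has positive degree, and its saturation is an invariant proper subsheaf of positive degree, contradicting stability. Thus the commutant of the holonomy consists of scalars.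 By (F2) the holonomy is semisimple, so it is irreducible.

The vectors fixed by the unipotent radical of $H$ form a nonzero $H$-stable subspace of $E_x$, hence all of $E_x$. So the unipotent radical is trivial and $H$ is reductive. Finally $Q$ and a volume form (recall $\det E\cong\mathcal O$) are holomorphic sections of $T^{0,2}(E)$ and $T^{0,N}(E)$. They are killed by $\Phi$, which is skew and so traceless. By (3) they are $H$-invariant. $\square$

*The case $n=1$, outside the theorem but instructive.* Here $E=M\oplus\mathcal O\oplus M^{-1}$, and Lemma 3 and Corollary 4 hold verbatim. Pass to a finite étale cover on which the closure $H$ is connected (this is done carefully in Section 6); by Corollary 4 it still acts irreducibly on $\mathbb C^3$. Its centre acts by scalars preserving $Q$, so $H$ is semisimple and nontrivial. So $\dim H\ge3=\dim\mathsf{SO}(3,\mathbb C)$ and $H$ is everything, even when $d=2g-2$. So for $n=1$ stability is enough. For $n\ge2$ there is room between dimension $3$ and dimension $n(2n+1)$, and stability alone cannot settle the matter.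

## 5. What points with $\mu\ne0$ can and cannot tell us

The natural first attempt for the chain $(E,\varphi)$ is to combine irreducibility with an explicit element of the Lie algebra $\mathfrak h$ of $H$. There is such an element. By (3), every $H$-invariant tensor at $y$ is the value of a tensor killed by $\varphi$, so $\varphi(y)(v)$ kills all $H$-invariant tensors for each tangent vector $v$. By Lemma 2, $\varphi(y)(v)\in\mathfrak h$. If $v\ne0$ and $\mu(y)\neq0$, this is a nilpotent with a single Jordan block of size $2n+1$. One would like to conclude that an irreducible $\mathfrak h\subset\mathfrak{so}(2n+1,\mathbb C)$ containing such an element is everything.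

That is false: the image of $\mathfrak{sl}_2$ under $\mathrm{Sym}^{2n}$ is irreducible and contains such an element. Moreover, it really occurs.

**Proposition 5.** Let $d=n(2g-2)$ and $\nu=0$, $q=0$. Then the holonomy of $(E,\varphi)$ is conjugate into the image of $\mathrm{Sym}^{2n}:\mathsf{SL}(2,\mathbb C)\to\mathsf{SO}(2n+1,\mathbb C)$. The representation is not Zariski dense.

**Proof.** By (1), $\mu$ is a nonzero section of a line bundle of degree $0$. So it has no zeros, it gives an isomorphism $M\cong K^n$, and we may take $\mu=1$. The Higgs bundle is $K^n\xrightarrow1K^{n-1}\xrightarrow1\cdots\xrightarrow1K^{-n}$.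

Choose $K^{1/2}$ and consider the uniformizing Higgs bundle $K^{1/2}\oplus K^{-1/2}$ with Higgs field $\left(\begin{smallmatrix}0&0\\1&0\end{smallmatrix}\right)$. It is stable of degree $0$: an invariant line subbundle must be $K^{-1/2}$, of degree $1-g<0$. Its determinant is trivial, so its holonomy lies in $\mathsf{SL}(2,\mathbb C)$. If symbols $\alpha,\beta$ stand for the two summands, the Higgs field sends $\alpha\mapsto\beta\mapsto0$. On the $2n$-th symmetric power, with summands $\alpha^{2n-j}\beta^j$ isomorphic to $K^{n-j}$, it acts by $\alpha^{2n-j}\beta^j\mapsto(2n-j)\,\alpha^{2n-j-1}\beta^{j+1}$. The coefficients $2n,2n-1,\dots,1$ are nonzero constants. Replacing $\alpha^{2n-j}\beta^j$ by $2n(2n-1)\cdots(2n-j+1)\,\alpha^{2n-j}\beta^j$, a constant diagonal gauge transformation in $\mathsf{GL}(N,\mathbb C)$, makes them all $1$. So $(E,\varphi)$ is isomorphic to this symmetric power. The symmetric power of the harmonic metric is harmonic, and by Lemma 3 and the uniqueness in (F1) it computes the holonomy of $(E,\varphi)$. This holonomy is therefore conjugate into the image of $\mathrm{Sym}^{2n}$,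 which is closed of dimension $3<n(2n+1)$.

If $\rho(\Gamma)$ were Zariski dense in $\mathsf{SO}(n,n+1)$, a complex polynomial vanishing on $\rho(\Gamma)$ would have real and imaginary parts vanishing on $\mathsf{SO}(n,n+1)$. So it would vanish on the complexification $\mathsf{SO}(2n+1,\mathbb C)$, and the complex Zariski closure of $\rho(\Gamma)$ would have dimension $n(2n+1)$, a contradiction. $\square$

This locates the obstruction. At a point with $\mu\neq0$, the matrix $\varphi(y)(v)$ has the same Jordan form whether $d<n(2g-2)$ or $d=n(2g-2)$, and in the second case the conclusion is false. What distinguishes the two cases is a zero of $\mu$. There the Jordan blocks have sizes $2n-1,1,1$.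

*The effect of a zero, by hand, for $n=2$.* Suppose for the moment that $\mathfrak h\subset\mathfrak{so}(5,\mathbb C)$ is irreducible and semisimple and contains both $\xi=\mathrm{diag}(2,1,0,-1,-2)$ and
$$e=\begin{pmatrix}0&0&0&0&0\\ m&0&0&0&0\\ 0&1&0&0&0\\ 0&0&1&0&0\\ 0&0&0&m&0\end{pmatrix},$$
where $m$ is the value of $\mu$ at the chosen point. Complete $e$ to an $\mathfrak{sl}_2$-triple in $\mathfrak h$, and keep only the part $h_0=\mathrm{diag}(a,b,0,-b,-a)$ of label degree $0$ of the semisimple element and the part $f_1$ of degree $1$ of the third element. Then $[h_0,e]=2e$ and $[e,f_1]=h_0$. The second column of the first equation gives $0-b=2$, so $b=-2$. The first column gives $m(b-a)=2m$.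

If $m\ne0$, then $a=-4$ and $h_0=-2\xi$, which is nothing new. If $m=0$, the first column says nothing, but $e$ and $f_1$ both kill the first basis vector, so $a=0$ from $h_0=[e,f_1]$. Then
$$\tfrac12\bigl(\xi+\tfrac12h_0\bigr)=\mathrm{diag}(1,0,0,0,-1)\in\mathfrak h ,$$
a new element that isolates the two outer lines. Its $\mathrm{ad}$-eigenspaces on $\mathfrak{so}(5,\mathbb C)$, for $-1,0,1$, have dimensions $3,4,3$, and the rest is $\mathfrak{sl}_2$ representation theory. So two tasks remain: put $\xi$ into $\mathfrak h$, and run this for all $n$.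

## 6. The chain is Zariski dense when $\mu$ has a zero

Let $0<d<n(2g-2)$. By (1) we may choose $x\in X$ with $\mu(x)=0$.

**Theorem 6.** The Zariski closure $H_0$ of the holonomy of $(E,\varphi)$ at $x$ is $\mathsf{SO}(E_x,Q)$.

**Preparation: a connected semisimple group.** The purpose is to make the Lie algebra, and not just the group, irreducible. In general an irreducible group can have a reducible identity component: the normalizer of the diagonal torus in $\mathsf{SL}(2,\mathbb C)$ is irreducible on $\mathbb C^2$, while its identity component, the torus, is not. Stability on covers excludes this here.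

Let $\Gamma'\subset\pi_1(X,x)$ be the finite index subgroup whose holonomy lies in the identity component $H_0^0$, and let $X'\to X$ be the corresponding connected étale cover, with a base point over $x$. The pulled-back harmonic metric is harmonic, since $D$ pulls back to a flat connection. The Zariski closure of the holonomy over $X'$ is closed, has finite index in $H_0$ (finitely many translates of it cover $H_0$), and lies in $H_0^0$. A closed subgroup of finite index contains the identity component, so this closure is $H_0^0$.

From now on work on $X'$, writing $E_k,\varphi,\mu,x$ for the pull-backs and the base point; still $\mu(x)=0$. Put $H=H_0^0$ and $\mathfrak h=\mathrm{Lie}(H)\subset\mathfrak{so}(E_x)$. By Corollary 4 on $X'$, $H$ is irreducible on $E_x$ and reductive, and it is connected. So $\mathfrak h$ is irreducible on $E_x$. The centre of $H$ acts by scalars preserving $Q$, that is, by $\pm1$, so it is finite and $H$ is semisimple.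

**Step 1: $e:=\varphi(x)(v)$ lies in $\mathfrak h$, for $0\ne v\in T_xX'$.** The purpose is to get a first explicit element. By (3), each element of $T^{a,b}(E_x)^H$ is $s(x)$ for some $s$ with $\varphi s=0$, so $e$ annihilates it. Hence $\exp(\tau e)$ fixes all these tensors for all $\tau\in\mathbb C$. By Lemma 2, $\exp(\tau e)\in H$, so $e\in\mathfrak h$.

**Step 2: $\xi:=\xi_x$ lies in $\mathfrak h$.** The purpose is to make $\mathfrak h$ graded by labels; this is where it matters that $\varphi$ is homogeneous. The derivation $\xi$ splits $T^{a,b}(E)$ holomorphically into eigenbundles $T_k$ with integer eigenvalues $k$. Since $[\xi,\varphi]=-\varphi$, we have $\varphi(T_k)\subset T_{k-1}\otimes K$. If $s=\sum_ks_k$ is holomorphic with $\varphi s=0$, then the sections $\varphi s_k$ lie in different summands $T_{k-1}\otimes K$ and add up to $0$, so $\varphi s_k=0$ for every $k$. Thus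
$$S^{a,b}_\varphi=\bigoplus_k\{s\in H^0(T_k):\varphi s=0\} \tag{4}$$
is stable under $\xi$. (The same argument gives (4) on $X$.)

By (3), $\gamma=\exp(\tau\xi)$ maps each $T^{a,b}(E_x)^H$ onto itself. The reductive group $\gamma H\gamma^{-1}$ has invariants $\gamma\bigl(T^{a,b}(E_x)^H\bigr)=T^{a,b}(E_x)^H$, so $\gamma H\gamma^{-1}=H$ by Lemma 2. Differentiating in $\tau$, $\mathrm{ad}\,\xi$ preserves $\mathfrak h$. It is a derivation of the semisimple algebra $\mathfrak h$, so it is inner: there is $\xi'\in\mathfrak h$ with $\mathrm{ad}\,\xi=\mathrm{ad}\,\xi'$ on $\mathfrak h$. Then $\xi-\xi'$ commutes with the irreducible algebra $\mathfrak h$, so it is a scalar. Both $\xi$ and $\xi'$ have trace $0$, so $\xi=\xi'\in\mathfrak h$.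

Consequently $\mathfrak h=\bigoplus_k\mathfrak h_k$ is graded by $\mathrm{ad}\,\xi$, and $e\in\mathfrak h_{-1}$. An element of $\mathfrak h_0$ preserves each line $E_{k,x}$, so it is diagonal. Below we write $E_k$ for $E_{k,x}$.

**Step 3: an element $\zeta\in\mathfrak h$ acting by $1$ on $E_n$, by $0$ on $U:=\bigoplus_{|k|<n}E_k$, and by $-1$ on $E_{-n}$.** The purpose is to separate the two outer lines from the middle; here the zero of $\mu$ is used. Since $\mu(x)=0$, the map $e$ kills $E_n$, $E_{1-n}$ and $E_{-n}$, and it maps $E_k$ isomorphically to $E_{k-1}$ for $2-n\le k\le n-1$. This range is nonempty because $n\ge2$, so $e\ne0$. Also $e$ preserves $U$, and acts there as a single Jordan block of size $2n-1$.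

The Jacobson–Morozov theorem in the semisimple algebra $\mathfrak h$ gives $\tilde h,\tilde f\in\mathfrak h$ with $[\tilde h,e]=2e$ and $[e,\tilde f]=\tilde h$. Let $h_0\in\mathfrak h_0$ and $f_1\in\mathfrak h_1$ be the components of $\tilde h$ and $\tilde f$ of degrees $0$ and $1$. As $e$ has degree $-1$, comparing components of degree $-1$ in the first equation and of degree $0$ in the second gives
$$[h_0,e]=2e,\qquad[e,f_1]=h_0. \tag{5}$$
Let $h_0$ act on $E_k$ by $c_k$. Since $h_0$ is skew for $Q$, $c_{-k}=-c_k$, and in particular $c_0=0$. Applying $[h_0,e]=2e$ to $E_k$, where $e\neq0$ for $2-n\le k\le n-1$, gives $c_{k-1}-c_k=2$ in that range. Hence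
$$c_k=-2k\quad\text{for }|k|<n.$$
On $E_n$ we have $eE_n=0$, and $f_1E_n=0$ because there is no label $n+1$. So $h_0=[e,f_1]$ vanishes on $E_n$, that is, $c_n=0$, and therefore $c_{-n}=0$. Thus
$$\zeta:=\tfrac1n\bigl(\xi+\tfrac12h_0\bigr)\in\mathfrak h$$
acts on $E_k$, $|k|<n$, by $\frac1n(k-k)=0$, and on $E_{\pm n}$ by $\pm1$, as required.

**Step 4: a subalgebra $\mathfrak s\cong\mathfrak{sl}_2$ of $\mathfrak h$, trivial on $E_{\pm n}$ and irreducible on $U$.** The purpose is to have enough of $\mathfrak h$ acting on the middle. The operator $\mathrm{ad}\,\zeta$ preserves $\mathfrak h$ and commutes with $\mathrm{ad}\,\xi$. We have $[\zeta,h_0]=0$ and, by (5), $[\zeta,e]=\frac1n(-e+e)=0$. Let $f\in\mathfrak h\cap\mathfrak{so}(E_x)_1$ be the component of $f_1$ in the $0$-eigenspace of $\mathrm{ad}\,\zeta$. Taking the same component in $[e,f_1]=h_0$ gives $[e,f]=h_0$.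

Since $f$ commutes with $\zeta$, it preserves $E_n$, $U$ and $E_{-n}$; it also raises the label by $1$. So it kills $E_n$ and $E_{-n}$, it kills $E_{n-1}$, and it maps $E_k$ to $E_{k+1}$ within $U$ otherwise. There $c_{k+1}-c_k=-2$, so $[h_0,f]=-2f$. Together with (5), $\mathfrak s=\langle e,h_0,f\rangle$ is isomorphic to $\mathfrak{sl}_2$. All three elements kill $E_{\pm n}$. On $U$, the kernel of $e$ is one-dimensional, so $U$ is a single irreducible summand.

**Step 5: $\mathfrak h=\mathfrak{so}(E_x)$.** The purpose is to conclude, by splitting everything under $\mathrm{ad}\,\zeta$. The eigenvalues of $\zeta$ on $E_x$ are $1,0,-1$. An element of $\mathfrak{so}(E_x)$ with $\mathrm{ad}\,\zeta$-eigenvalue $\pm2$ would be a skew map $E_{\mp n}\to E_{\pm n}$ between lines dual under $Q$, hence $0$. So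
$$\mathfrak{so}(E_x)=\mathfrak g^{-1}\oplus\mathfrak g^0\oplus\mathfrak g^1,\qquad\mathfrak h=\mathfrak h^{-1}\oplus\mathfrak h^0\oplus\mathfrak h^1,\qquad\mathfrak s\subset\mathfrak h^0 .$$

An element $A\in\mathfrak g^1$ consists of maps $E_{-n}\to U$ and $U\to E_n$, and the second is determined by the first: for $u\in U$ and $w\in E_{-n}$ we have $Q(Au,w)=-Q(u,Aw)$, and $Q$ pairs $E_n$ perfectly with $E_{-n}$. Conversely, any map $E_{-n}\to U$, extended to $U$ by this formula and by $0$ on $E_n$, is skew: the remaining pairings, of $E_n$ with $U$ and of $U$ with $E_{-n}$, vanish. So restriction gives $\mathfrak g^1\cong\mathrm{Hom}(E_{-n},U)$, and in the same way $\mathfrak g^{-1}\cong\mathrm{Hom}(E_n,U)$. Since $\mathfrak s$ acts trivially on $E_{\pm n}$, both are isomorphic to $U$ as $\mathfrak s$-modules, hence irreducible.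

Now $\mathfrak h^{\pm1}$ is an $\mathfrak s$-submodule of $\mathfrak g^{\pm1}$, so it is $0$ or $\mathfrak g^{\pm1}$. If $\mathfrak h^1=0$, then $\mathfrak h=\mathfrak h^{-1}\oplus\mathfrak h^0$ preserves the line $E_{-n}$. If $\mathfrak h^{-1}=0$, then $\mathfrak h$ preserves $E_n$. Both contradict irreducibility. So
$$\mathfrak h\supset I:=\mathfrak g^1\oplus\mathfrak g^{-1}\oplus[\mathfrak g^1,\mathfrak g^{-1}] .$$
The space $I$ is an ideal of $\mathfrak{so}(E_x)$. It is stable under $\mathfrak g^0$ by the Jacobi identity. It is stable under $\mathfrak g^{\pm1}$ because $[\mathfrak g^{\pm1},\mathfrak g^{\pm1}]=0$ (there is no degree $\pm2$), $[\mathfrak g^{1},\mathfrak g^{-1}]\subset I$, and $[\mathfrak g^{\pm1},[\mathfrak g^1,\mathfrak g^{-1}]]\subset[\mathfrak g^{\pm1},\mathfrak g^0]\subset\mathfrak g^{\pm1}$. It is nonzero, and $\mathfrak{so}(2n+1,\mathbb C)$ is simple. So $I=\mathfrak{so}(E_x)=\mathfrak h$.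

**End of the proof.** The group $H_0^0=H$ is a closed subgroup of full dimension in the connected group $\mathsf{SO}(E_x,Q)$, so it is all of it. As $H_0\subset\mathsf{SO}(E_x,Q)$ by Corollary 4, $H_0=\mathsf{SO}(E_x,Q)$. $\square$

It is worth seeing what happens to Step 3 at a point $y$ with $\mu(y)\ne0$. Steps 1 and 2 still hold, but then $c_{k-1}-c_k=2$ also for $k=n$, so $c_n=-2n$ and $\xi+\frac12h_0=0$. No $\zeta$ appears.

## 7. Lowest terms of invariant tensors: from $\varphi$ to $\varphi+\Psi$

Now let $\Psi$ be arbitrary, as in Theorem 2. Repeating Section 6 with $\Phi=\varphi+\Psi$ stops at Step 2. Step 1 still gives $\Phi(x)(v)\in\mathfrak h$, but $\Phi$ is not homogeneous, so from $\Phi s=0$ we cannot conclude that each component $s_k$ is killed by $\Phi$; nothing puts $\xi$ into $\mathfrak h$. What survives is a statement about the *lowest* component of $s$ alone. Just as in Lemma 3, that is enough: it bounds the number of invariant tensors, and the bound is all we need, because for the chain we already know there are as few as possible.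

Let $x\in X$, and let $H$ and $H_0$ be the Zariski closures of the holonomies of $(E,\Phi)$ and $(E,\varphi)$ at $x$. Both act on the same fibre $E_x$ and lie in $G:=\mathsf{SO}(E_x,Q)$, and $H$ is reductive (Corollary 4). Moreover $H_0=G$: Theorem 6 says this at a zero of $\mu$, and parallel transport, which preserves $Q$, carries it to any other point.

**Lemma 7.** $\dim T^{a,b}(E_x)^H\le\dim T^{a,b}(E_x)^{H_0}$ for all $a,b\ge0$.

**Proof.** Let $T^{a,b}(E)=\bigoplus_kT_k$ be the splitting by $\xi$-eigenvalues, put $S=S^{a,b}_\Phi$, and let $S_{\ge k}\subset S$ be the subspace of sections whose components lie in the $T_j$ with $j\ge k$. Let $s\in S_{\ge k}$ have $T_k$-component $s_k$. By (2), $\Psi$ does not lower degrees and $\varphi$ lowers them by exactly $1$. So the component of $\Phi s=0$ in degree $k-1$ is $\varphi s_k$, and $\varphi s_k=0$. The map $s\mapsto s_k$ has kernel $S_{\ge k+1}$. Hence $S_{\ge k}/S_{\ge k+1}$ injects into $\{t\in H^0(T_k):\varphi t=0\}$, which is the degree $k$ part of $S^{a,b}_\varphi$ in (4). The filtration is finite; summing over $k$ gives $\dim S^{a,b}_\Phi\le\dim S^{a,b}_\varphi$.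 By (3), applied to both Higgs bundles, this is the claim. $\square$

**Proof of Theorem 2.** Stability is Lemma 3. Since $H\subset G$,
$$T^{a,b}(E_x)^G\subset T^{a,b}(E_x)^H\qquad\text{for all }a,b .$$
By Lemma 7 and $H_0=G$, the right side has dimension at most that of the left, so the two are equal for all $a,b$. Both $H$ and $G$ are reductive, and by Lemma 2 each is the subgroup fixing these tensors. Hence $H=G$.

For a finite index subgroup of $\Gamma$, the Zariski closure of its image is closed of finite index in $G\cong\mathsf{SO}(2n+1,\mathbb C)$. As $G$ is connected, it is $G$. $\square$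

By the argument in Section 2, Theorem 1 follows.

## 8. Sharpness of the range of $d$

**Proof of Theorem 3.** If $d<n(2g-2)$, every element of $\mathcal X_d(\mathsf{SO}(n,n+1))$ is Zariski dense by Theorem 1. If $d=n(2g-2)$, the tuple with $\nu=0$ and $q=0$ gives an element of $\mathcal X_d(\mathsf{SO}(n,n+1))$ that is not Zariski dense, by Proposition 5. This is the first statement.

For the second, consider a chain $(E,\varphi)$ with $0<d\le n(2g-2)$. By (1), $\mu$ has a zero if and only if $d<n(2g-2)$. If it has a zero, the representation is dense by Theorems 1 and 2. If it has none, then $d=n(2g-2)$, and Proposition 5 says that the representation is not dense. $\square$
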